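# Large cubes of curves: the fine curve graph has infinite asymptotic dimension

## 1. Curves as sets, and dimension seen from far away

Let $S$ be a compact connected oriented surface, possibly with boundary. Call $S$ *sporadic* if it is a sphere with at most four boundary components or a torus with at most one boundary component; otherwise $S$ is *non-sporadic*. Throughout, "curve" means simple closed curve. A curve in the interior of $S$ is *essential* if it does not bound a disc and is not homotopic into $\partial S$.

**Definition (fine curve graph).** The vertices of $\mathcal C^\dagger(S)$ are the essential curves in $\operatorname{int}S$, taken as actual curves and not up to isotopy. Two vertices are joined by an edge when the curves are disjoint. When $S$ is a once-bordered torus, two vertices are instead joined when the curves meet in at most one point. Every edge has length $1$.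

We write $d^\dagger$ for the path metric on the vertex set. We never use that the graph is connected, and $d^\dagger=\infty$ is allowed. Balls are closed.

*Example.* Let $S$ be non-sporadic, let $a$ be a vertex, and let $S^1\times(-2,2)$ be a collar neighborhood in which $a=S^1\times\{0\}$. If $a'\neq a$ is a curve inside $S^1\times(-1,1)$ that is isotopic to $a$ and meets $a$, then $a$ and $a'$ are distinct non-adjacent vertices. The curve $b=S^1\times\{3/2\}$ misses both, so $d^\dagger(a,a')=2$. Small wiggles thus cost at most $2$. We will see that large isotopies can cost as much as one wants.

**Definition (asymptotic dimension).** A metric space $X$ has asymptotic dimension at most $n$ if for every $R>0$ there is a cover of $X$ by uniformly bounded sets such that every ball of radius $R$ meets at most $n+1$ of these sets. If no such $n$ exists, $\operatorname{asdim}X=\infty$.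

*Example.* For $X=\mathbb Z$, the intervals $[kL,(k+1)L)$ with $L>2R$ show $\operatorname{asdim}\mathbb Z\le 1$, since a ball of radius $R$ has length $2R<L$ and meets at most two of them. Dimension $0$ is impossible. If every ball of radius $1$ met only one member of a cover, neighbors would always lie in the same member, and $\mathbb Z$ would be a single bounded set.

The question comes from Yongsheng Jia and Yusen Long, "Fine projection complex and subsurface homeomorphisms with positive stable commutator length", arXiv:2604.12974 (2026): if $S$ is non-sporadic or a once-bordered torus, is $\operatorname{asdim}\mathcal C^\dagger(S)=\infty$? The answer will be yes. We begin with the smallest piece of it, the analogue of the last sentence about $\mathbb Z$.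

## 2. A single path of curves on a non-sporadic surface

**Proposition 1.** Let $S$ be non-sporadic, and let $\mathcal U$ be a cover of the vertex set of $\mathcal C^\dagger(S)$ by sets of diameter at most $D<\infty$. Then some ball of radius $1$ centered at a vertex meets at least two members of $\mathcal U$.

The plan is to move a curve $a$ continuously to a curve at distance more than $D$. The two ends have different labels in $\mathcal U$, so the label changes somewhere, and nearby curves on the path have a common neighbor. We need (2.1) that nearby curves have a common neighbor, and (2.2–2.4) that an isotopy can carry $a$ far away. Except for the last sentence of Lemma 3, everything in this section is set up for all $S$ that are non-sporadic or once-bordered tori. For these, $\chi(S)<0$.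

Let $\mathrm{Diff}(S,\partial S)$ be the group of diffeomorphisms of $S$ that are the identity on $\partial S$, with the $C^\infty$ topology, and let $G=\mathrm{Diff}_0(S,\partial S)$ be the path component of the identity. It is a path-connected topological group, normal in $\mathrm{Diff}(S,\partial S)$.

### 2.1 Nearby parameters share a neighbor

Two standard facts are used for merely continuous curves. By the Schoenflies theorem a curve in an oriented surface has a bicollar, and finitely many disjoint curves have disjoint bicollars. More generally, finite graphs embedded in surfaces are tame, that is, locally standard. In particular a vertex $a$ of $\mathcal C^\dagger(S)$ has a parallel copy $b$ in a bicollar, disjoint from $a$ and again a vertex.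

**Lemma 2.** Let $f:[0,1]^n\to G$, $t\mapsto f_t$, be continuous, let $a$ be a vertex and $b$ a parallel copy of $a$ disjoint from $a$. There is $\eta>0$ such that
$$|t-t'|\le\eta\ \Longrightarrow\ f_{t'}(a)\cap f_t(b)=\varnothing\ \Longrightarrow\ d^\dagger(f_{t'}(a),f_t(b))\le1.\tag{1}$$

*Proof.* Fix a metric on $S$ inducing its topology. The map $(t,x)\mapsto f_t(x)$ is continuous on the compact space $[0,1]^n\times S$, hence uniformly continuous. For each $t$ the compact sets $f_t(a)$, $f_t(b)$ are disjoint, and their distance depends continuously on $t$, so $\rho=\min_t\operatorname{dist}(f_t(a),f_t(b))>0$. Choose $\eta$ such that $|t-t'|\le\eta$ implies $\sup_x\operatorname{dist}(f_t(x),f_{t'}(x))<\rho$. If $f_{t'}(x)=f_t(y)$ with $x\in a$, $y\in b$, then $\operatorname{dist}(f_t(x),f_t(y))=\operatorname{dist}(f_t(x),f_{t'}(x))<\rho$, a contradiction. Disjoint curves are equal to or joined to each other by an edge under either edge convention. $\square$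

### 2.2 Detecting distance in the surface minus one point

The first thing one tries is to measure distance in the ordinary curve graph of $S$. This cannot work here: every $f(a)$ with $f\in G$ is isotopic to $a$, so the whole family goes to one vertex. We need an invariant that sees isotopies, and we get one by removing a point.

For a surface $\Sigma$, let $\mathcal C(\Sigma)$ be the ordinary curve graph: vertices are isotopy classes of essential non-peripheral curves, and edges mean that disjoint representatives exist. Here *peripheral* means homotopic into an end (a puncture or boundary component). A topological curve $x$ that is essential and non-peripheral has a class $[x]\in\mathcal C(\Sigma)$. Indeed, an open bicollar of $x$ is a smooth surface homeomorphic, hence diffeomorphic, to $S^1\times\mathbb R$, so it contains a smooth curve homotopic to $x$. Homotopic smooth essential curves are isotopic (Baer, Epstein), so $[x]$ depends only on the homotopy class of $x$. Disjoint curves have disjoint bicollars, so their classes are at distance at most $1$.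

For $p\in\operatorname{int}S$ put $\Sigma_p=\operatorname{int}S\setminus\{p\}$. If $S$ has genus $g$ and $b$ boundary components, then $\Sigma_p$ has genus $g$ and $b+1$ punctures. We have $3g-3+(b+1)\ge2$: for $g=0$, $b\ge5$ it is $b-2\ge3$; for $g=1$, $b\ge1$ it is $b+1\ge2$; for $g\ge2$ it is at least $4$. So $\Sigma_p$ is non-sporadic.

There is a difficulty: a vertex of $\mathcal C^\dagger(S)$ may pass through $p$ and then has no class. The next lemma says that a path between two good curves can be moved off $p$.

**Lemma 3.** Let $S$ be non-sporadic or a once-bordered torus, $p\in\operatorname{int}S$, and let $a,b$ be vertices avoiding $p$. If there is a path of length $k$ from $a$ to $b$ in $\mathcal C^\dagger(S)$, there is one of length $k$ all of whose vertices avoid $p$. Every vertex avoiding $p$ is essential and non-peripheral in $\Sigma_p$. If $S$ is non-sporadic, then $d_{\mathcal C(\Sigma_p)}([a],[b])\le d^\dagger(a,b)$.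

*Proof.* Let $a=c_0,\dots,c_k=b$ be a path. Choose a closed disc $B\subset\operatorname{int}S$ with $p\in\operatorname{int}B$ and $B\cap(c_0\cup c_k)=\varnothing$. A finite union of curves has empty interior, so there is $q\in\operatorname{int}B$ on no $c_j$. Let $h$ be a homeomorphism of $S$ supported in $B$ with $h(q)=p$. It maps vertices to vertices and preserves edges, it does not move $c_0$ or $c_k$, and $h(c_j)$ avoids $h(q)=p$. So $h(c_0),\dots,h(c_k)$ is the required path.

Let $x$ be a vertex avoiding $p$. If $x$ were inessential in $\Sigma_p$ or homotopic into the puncture $p$, it would be null-homotopic in $S$ and so bound a disc. If it were homotopic into another end of $\Sigma_p$, it would be homotopic into $\partial S$. Both are excluded.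

If $S$ is non-sporadic, consecutive curves $h(c_j),h(c_{j+1})$ are disjoint, so their classes in $\mathcal C(\Sigma_p)$ are at distance at most $1$. Summing gives the inequality; it is trivial if $d^\dagger(a,b)=\infty$. $\square$

### 2.3 Lifting motions of points to motions of the surface

This part turns loops of points into paths of diffeomorphisms. We need one point now and $m$ points later. Let $\mathrm{Conf}_m(\operatorname{int}S)$ be the space of ordered $m$-tuples of distinct points. For finite $P\subset\operatorname{int}S$ put
$$G_P=\{f\in G: f|_P=\mathrm{id}\},\qquad G^0_P=\text{path component of the identity in }G_P.$$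
Then $G^0_P$ is normal in $G_P$ (conjugation is a homeomorphism fixing $\mathrm{id}$), its cosets are the path components of $G_P$, and $P\subset P'$ implies $G^0_{P'}\subset G^0_P$.

**Lemma 4.** For $P=\{p_1,\dots,p_m\}$ the map $ev_P:G\to\mathrm{Conf}_m(\operatorname{int}S)$, $f\mapsto(f(p_1),\dots,f(p_m))$, is a locally trivial bundle with fiber $G_P$.

*Proof.* Let $x=(x_i)\in\mathrm{Conf}_m(\operatorname{int}S)$. Choose disjoint coordinate discs in $\operatorname{int}S$ around the $x_i$ and bump functions $\beta_i$ compactly supported in them with $\beta_i=1$ near $x_i$. For $y$ in a small neighborhood $U$ of $x$ let $s(y)$ be the time-one flow of $\sum\beta_i(y_i-x_i)$, where $y_i-x_i$ is a constant vector in the chart. The flow joins $s(y)$ to $\mathrm{id}$, so $s(y)\in G$; it depends continuously on $y$; and $s(y)(x_i)=y_i$, because $\beta_i=1$ along the segment from $x_i$ to $y_i$.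

Hence all $G$-orbits in $\mathrm{Conf}_m(\operatorname{int}S)$ are open. This space is connected, so there is one orbit, and some $g_x\in G$ has $g_x(p_i)=x_i$ for all $i$. The map
$$ev_P^{-1}(U)\to U\times G_P,\qquad f\mapsto\big(ev_P(f),\ g_x^{-1}\,s(ev_P(f))^{-1}f\big)$$
is well defined, since the second entry sends $p_i\mapsto f(p_i)\mapsto x_i\mapsto p_i$. It is a homeomorphism over $U$ with inverse $(y,k)\mapsto s(y)\,g_x\,k$. $\square$

We use two consequences. Paths in $\mathrm{Conf}_m(\operatorname{int}S)$ lift to $G$ with prescribed start. Moreover:

> *(End-point principle.)* If $h,h'$ are paths in $G$ starting at $\mathrm{id}$ whose projections under $ev_P$ are homotopic rel endpoints and end at $(p_1,\dots,p_m)$, then $h_1,h'_1$ lie in the same path component of $G_P$.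

To see this, let $H(s,u)$ be the homotopy, and prescribe its lift to be $h$ on $u=0$, $h'$ on $u=1$, and constantly $\mathrm{id}$ on $s=0$. The pair consisting of the square and three of its sides is homeomorphic to the square and one side, so the lift extends over the square. On the side $s=1$ it is a path in the fiber $G_P$ from $h_1$ to $h'_1$.

*Example (point-pushing).* Let $\gamma$ be a loop in $\operatorname{int}S$ based at $p$. Lift it through $ev_{\{p\}}$ to a path $h_s$ with $h_0=\mathrm{id}$. Then $h_1\in G_{\{p\}}$. By the end-point principle its class in $\mathrm{Mod}(\Sigma_p)$ depends only on $[\gamma]\in\pi_1(\operatorname{int}S,p)$; this is the *push* of $p$ along $\gamma$. If $\gamma$ misses $a$, the motion can be supported near $\gamma$ and the push fixes $[a]$. To move $[a]$, the loop has to cross $a$. The element $h_1$ is always in $G$, but if its class in $\mathrm{Mod}(\Sigma_p)$ is nontrivial it is not in $G^0_{\{p\}}$.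

### 2.4 Some push moves $[a]$ far

We recall what is used about the mapping class group $\mathrm{Mod}(\Sigma_p)$ of orientation-preserving mapping classes of the non-sporadic surface $\Sigma_p$.

- It contains pseudo-Anosov classes (no positive power fixes a vertex of $\mathcal C(\Sigma_p)$), and positive powers of pseudo-Anosov classes are pseudo-Anosov.
- Since $\chi(S)<0$, the point-pushing map $\pi_1(\operatorname{int}S,p)\to\mathrm{Mod}(\Sigma_p)$ is injective (Birman; Farb–Margalit, *Primer*, Thm 4.6).
- Weak proper discontinuity (Bestvina–Fujiwara, Geom. Topol. 6 (2002), Prop. 11): for $\psi$ pseudo-Anosov, $x$ a vertex of $\mathcal C(\Sigma_p)$ and $D'\ge0$, there is $m$ for which only finitely many $g\in\mathrm{Mod}(\Sigma_p)$ satisfy both $d(x,gx)\le D'$ and $d(\psi^mx,g\psi^mx)\le D'$.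

To get a feeling for the last property, consider $\mathbb Z$ acting on itself by translations. Then $g=k$ moves every point by $|k|$, so only finitely many $g$ move $x$ by at most $D'$. In contrast, an infinite group acting trivially violates the property for every $m$.

**Lemma 5.** Let $p\in\operatorname{int}S$ and let $a$ be a vertex with $p\notin a$. For every $D'\ge0$ there is $\varphi\in G_{\{p\}}$ with $d_{\mathcal C(\Sigma_p)}([a],[\varphi(a)])>D'$.

*Proof.* Let $N\le\mathrm{Mod}(\Sigma_p)$ be the image of $G_{\{p\}}$. It contains all pushes, so by injectivity it contains a copy of the infinite group $\pi_1(\operatorname{int}S,p)$. Thus $N$ is infinite.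

*A pseudo-Anosov class normalizing $N$.* Let $\psi$ be pseudo-Anosov. Replacing it by a power, we may assume that it fixes every puncture. An orientation-preserving mapping class fixing every puncture has a smooth representative that is the identity near all punctures: represent it by a diffeomorphism of the filled-in surface fixing the marked points, and straighten it near each of them, which is possible because $GL^+(2,\mathbb R)$ is connected. So $\psi$ is represented by a diffeomorphism $\Psi$ of $S$ with $\Psi(p)=p$ and $\Psi|_{\partial S}=\mathrm{id}$. As $G$ is normal in $\mathrm{Diff}(S,\partial S)$ and $\Psi$ fixes $p$, conjugation by $\Psi$ preserves $G_{\{p\}}$. Hence $\psi$ normalizes $N$.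

*Contradiction.* Put $x=[a]$ and suppose $d(x,gx)\le D'$ for all $g\in N$. For every $m$ and every $g\in N$ we have $\psi^{-m}g\psi^m\in N$, so
$$d(\psi^mx,g\psi^mx)=d\big(x,(\psi^{-m}g\psi^m)x\big)\le D'.$$
So for every $m$ all of the infinitely many $g\in N$ satisfy both inequalities in the weak proper discontinuity property, which is impossible. Hence some $g\in N$ has $d(x,gx)>D'$; take $\varphi\in G_{\{p\}}$ representing $g$. $\square$

### 2.5 Proof of Proposition 1

Take a vertex $a$, a point $p\in\operatorname{int}S\setminus a$, and $\varphi\in G_{\{p\}}$ from Lemma 5 with $D'=D$. By Lemma 3, $d^\dagger(a,\varphi(a))>D$. Choose a path $f:[0,1]\to G$ from $\mathrm{id}$ to $\varphi$, a parallel copy $b$ of $a$, and $\eta$ as in Lemma 2. Subdivide $0=s_0<\dots<s_k=1$ with steps at most $\eta$, and for each $j$ choose $\lambda(s_j)\in\mathcal U$ containing $f_{s_j}(a)$. Since $a$ and $\varphi(a)$ are at distance more than $D$, $\lambda(0)\ne\lambda(1)$. So $\lambda(s_j)\neq\lambda(s_{j+1})$ for some $j$, and by (1) the ball of radius $1$ about $f_{s_j}(b)$ contains $f_{s_j}(a)$ and $f_{s_{j+1}}(a)$. It meets two members of $\mathcal U$. $\square$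

## 3. From two members to $n+1$: what changes with $n$ parameters

Here is what we want in general.

**Theorem A.** Let $S$ be non-sporadic or a once-bordered torus. Let $\mathcal U$ be any cover of the vertex set of $\mathcal C^\dagger(S)$ by sets of diameter $\le D<\infty$. Then for every $n$ some ball of radius $1$ centered at a vertex meets at least $n+1$ members of $\mathcal U$. In particular $\operatorname{asdim}\mathcal C^\dagger(S)=\infty$.

The last sentence follows from the first assertion. If $\operatorname{asdim}\mathcal C^\dagger(S)\le n-1$, apply the definition with $R=2$. This gives a uniformly bounded cover of the graph such that each ball of radius $2$ (open or closed) meets at most $n$ members. Intersect the members with the vertex set and discard empty sets. Each closed ball of radius $1$ in the vertex set now meets at most $n$ members of a uniformly bounded cover of the vertex set, a contradiction.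

**Theorem B.**
1. On the vertex set, $R=1$ is optimal: for $R<1$ the cover by singletons has every $R$-ball meeting exactly one set.
2. For every vertex $a$, the subset $\mathrm{Diff}_0(S,\partial S)\cdot a$ with the restricted metric has infinite asymptotic dimension. So does the set of all curves isotopic to $a$.
3. The vertex set is not a union of finitely many families of uniformly bounded sets in each of which distinct members are at distance $\ge3$. Hence $\mathcal C^\dagger(S)$ has neither asymptotic property C nor straight finite decomposition complexity.
4. Use the usual edges in the remaining sporadic cases: at most one intersection point for the closed torus, at most two for the four-bordered sphere. Then Theorem A also holds for these surfaces. For spheres with at most three boundary components there are no vertices. So, with these conventions, $\operatorname{asdim}\mathcal C^\dagger(S)=\infty$ for every compact connected oriented $S$ for which $\mathcal C^\dagger(S)\ne\varnothing$.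

In Parts 1–3, $S$ is as in Theorem A. The two notions in Part 3 are defined in Section 8.

Which parts of Section 2 survive? Lemma 2 already holds for $n$ parameters. Three things have to change.

- "The label changes somewhere" must become "at some small simplex $n+1$ labels meet" (Section 4). For this we need an $n$-cube of curves in which *every* curve on $\{t_i=0\}$ is far from *every* curve on $\{t_i=1\}$, for each $i$.
- On the once-bordered torus, edges allow an intersection point, so Lemma 3 must be extended (Section 5).
- We must build the cube (Section 6).

The third item is where the obvious attempt breaks. With one point $p$ and one push path $h_s$ from $\mathrm{id}$ to $\varphi\in G_{\{p\}}$, try $f_{(t_1,t_2)}=h_{t_1}h_{t_2}$. Then $f_{(1,0)}=\varphi=f_{(0,1)}$. The first parameter lies on $\{t_1=1\}$ and the second on $\{t_1=0\}$, so these opposite sides share a curve, at distance $0$.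

Using two different pushes $h,k$ of the same point $p$, say $f_t=h_{t_1}k_{t_2}$, does not give what is needed either. The side $\{t_1=0\}$ is the family $k_{t_2}(a)$. If $[k_1(a)]\ne[a]$ in $\mathcal C(\Sigma_p)$, some $k_{t_2}(a)$ passes through $p$; otherwise the family would be a homotopy from $a$ to $k_1(a)$ in $\Sigma_p$. That curve has no class in $\mathcal C(\Sigma_p)$, and our lower bound says nothing about it.

In Proposition 1 the curves also pass through $p$ on the way, but there we only had to control two end curves. Now we have to control whole faces. What is needed is, for each direction $i$, a detecting point that stays fixed throughout both faces $\{t_i=0\}$ and $\{t_i=1\}$, even though all the other parameters move there.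

## 4. Labels on the vertices of a triangulated cube

**Lemma 6.** Let $T$ be a finite triangulation of $[0,1]^n$ with all faces of the cube subcomplexes, $V$ its vertex set, and $\lambda:V\to\Lambda$ a map such that no $\lambda^{-1}(\ell)$ meets both $\{t_i=0\}$ and $\{t_i=1\}$, for any $i$. Then some simplex of $T$ has $n+1$ vertices with distinct labels.

For $n=1$ this is the remark that a word whose first and last letters differ has two different consecutive letters. For $n=2$ the hypothesis is needed in both directions: if we label by "left" and "right" columns of a fine triangulation of the square, a label meets both $\{t_2=0\}$ and $\{t_2=1\}$, and no triangle has three labels because there are only two.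

*Proof.* Suppose there is no such simplex.

**Step 1: collapse the cube to a complex of dimension less than $n$.** Let $N$ be the finite simplicial complex with vertex set $\lambda(V)$ whose simplices are the sets $\lambda(\sigma)$, $\sigma$ a simplex of $T$, and their faces. By assumption each $\lambda(\sigma)$ has at most $n$ elements, so $\dim N\le n-1$. The labeling induces a simplicial map $|\lambda|:[0,1]^n\to N$.

**Step 2: map back to the cube, preserving faces.** Define $u:\lambda(V)\to[0,1]^n$ by
$$u_i(\ell)=\begin{cases}0&\text{if }\lambda^{-1}(\ell)\text{ meets }\{t_i=0\},\\1&\text{if it meets }\{t_i=1\},\\\tfrac12&\text{otherwise.}\end{cases}$$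
The hypothesis says exactly that $u$ is well defined. Extend $u$ affinely over simplices and put $g=u\circ|\lambda|$. A point of $\{t_i=\epsilon\}$ lies in a simplex contained in that face. All its vertices have labels with $u_i=\epsilon$, so $g_i=\epsilon$ there. Thus $g$ maps each face of the cube into itself.

**Step 3: contradiction.** The image of $g$ lies in $u(N)$, a finite union of affine images of simplices of dimension at most $n-1$, hence of measure zero. So $g$ misses an interior point $q$. Let $r:[0,1]^n\setminus\{q\}\to\partial[0,1]^n$ be the radial retraction. Then $r\circ g$ maps the cube to its boundary and equals $g$ on the boundary. The straight-line homotopy from $g|_{\partial}$ to the identity stays in each face, hence in the boundary. So the identity of $\partial[0,1]^n$ is homotopic to a map that extends over the cube with values in the boundary. It would be null-homotopic, which is false for an $(n-1)$-sphere. $\square$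

## 5. The lower bound on the once-bordered torus

**Lemma 7.** Let $S$ be non-sporadic or a once-bordered torus, and let $a,b$ be vertices of $\mathcal C^\dagger(S)$ avoiding $p$. Then
$$d_{\mathcal C(\Sigma_p)}([a],[b])\le2\,d^\dagger(a,b).\tag{2}$$

*Proof.* In the non-sporadic case Lemma 3 gives more. Let $S$ be a once-bordered torus. By Lemma 3 a shortest path can be chosen with all vertices avoiding $p$ (if there is no path, (2) is trivial). So it suffices to show that adjacent vertices $x,y$ avoiding $p$ have classes at distance at most $2$ in $\mathcal C(\Sigma_p)$. If $x\cap y=\varnothing$ the distance is at most $1$. Let $x\cap y=\{z\}$. By tameness of the graph $x\cup y$, near $z$ the curves either touch or cross as in the standard models.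

*They touch.* Then $y$ can be pushed off $x$ in a small disc around $z$ not containing $p$. This does not change $[y]$, and the distance is at most $1$.

*They cross.* Let $R\subset\operatorname{int}S\setminus\{p\}$ be a regular neighborhood of $x\cup y$. It is a disc around $z$ with two bands attached. Since the ends of $x$ and $y$ alternate around $z$, the bands are interlinked and $\partial R$ is connected. Also $\chi(R)=\chi(x\cup y)=-1$, so $R$ is a one-holed torus.

Now look at the other side. Each component of $S\setminus\operatorname{int}R$ meets the connected curve $\partial R$, because $S$ is connected. So $S\setminus\operatorname{int}R$ is connected. Its boundary is $\partial R\cup\partial S$ and its Euler characteristic is $\chi(S)-\chi(R)=-1+1=0$, so it is an annulus, and it contains $p$. Hence in $\Sigma_p$ the curve $\partial R$ separates a one-holed torus from a disc with two punctures, namely $p$ and the end at $\partial S$. Neither side is a disc or a once-punctured disc, so $\partial R$ is essential and non-peripheral in $\Sigma_p$. It is disjoint from $x$ and from $y$. The distance is at most $2$. $\square$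

## 6. One point per direction: independent pushes

**Lemma 8.** Let $a$ be a vertex, let $p_1,\dots,p_n$ be distinct points of $\operatorname{int}S\setminus a$, and let $D'\ge0$. For each $i$ there is a path $s\mapsto h^i_s$ in $G$ with $h^i_0=\mathrm{id}$ such that

(a) $h^i_s(p_j)=p_j$ for all $s\in[0,1]$ and all $j\ne i$;

(b) $\varphi_i:=h^i_1$ fixes $p_i$ as well, and $d_{\mathcal C(\Sigma_{p_i})}([a],[\varphi_i(a)])>D'$.

*Proof.* Put $P=\{p_1,\dots,p_n\}$. The purpose is to replace the push from Lemma 5 by one that never disturbs the other points.

Take $\varphi\in G_{\{p_i\}}$ from Lemma 5 for the point $p_i$ and the bound $D'$, a path $h_s$ in $G$ from $\mathrm{id}$ to $\varphi$, and the loop $\gamma(s)=h_s(p_i)$ in $\operatorname{int}S$. Homotope $\gamma$ rel endpoints in $\operatorname{int}S$ to a loop $\gamma'$ that avoids the finite set $P\setminus\{p_i\}$. Consider the loop in $\mathrm{Conf}_n(\operatorname{int}S)$ whose $i$-th coordinate is $\gamma'(s)$ and whose $j$-th coordinate is constantly $p_j$ for $j\ne i$. By Lemma 4 it lifts through $ev_P$ to a path $h^i_s$ in $G$ with $h^i_0=\mathrm{id}$. This gives (a), and $\varphi_i=h^i_1\in G_P$.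

The paths $h_s$ and $h^i_s$ start at $\mathrm{id}$ and lift $\gamma$ and $\gamma'$ through $ev_{\{p_i\}}$. Since $\gamma\simeq\gamma'$ rel endpoints, the end-point principle says that $\varphi$ and $\varphi_i$ lie in the same path component of $G_{\{p_i\}}$. So $\varphi(a)$ and $\varphi_i(a)$ are isotopic in $\Sigma_{p_i}$, and (b) follows from the choice of $\varphi$. $\square$

**Proposition 9.** Let $a$ be a vertex of $\mathcal C^\dagger(S)$, $n\ge1$, $D>0$. There is a continuous map $f:[0,1]^n\to G$, $t\mapsto f_t$, such that for every $i$, every $t$ with $t_i=0$ and every $t'$ with $t'_i=1$ we have $d^\dagger(f_t(a),f_{t'}(a))>D$.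

*The square by hand.* For $n=2$ put $f_t=h^1_{t_1}h^2_{t_2}$ and look at the first direction through the point $p_1$. On $\{t_1=0\}$ we have $f_t=h^2_{t_2}$, which fixes $p_1$ and is joined to $\mathrm{id}$ through maps fixing $p_1$. So $[f_t(a)]=[a]$ in $\mathcal C(\Sigma_{p_1})$. On $\{t_1=1\}$ we have $f_t=\varphi_1h^2_{t_2}$, and likewise $[f_t(a)]=[\varphi_1(a)]$.

Now look at the second direction through $p_2$. On $\{t_2=0\}$, $f_t=h^1_{t_1}$ moves $a$ by an isotopy fixing $p_2$. On $\{t_2=1\}$, $f_t=h^1_{t_1}\varphi_2$, and $h^1_{t_1}$ moves $\varphi_2(a)$ by an isotopy fixing $p_2$. Seen from $p_i$, the faces $\{t_i=0\}$ and $\{t_i=1\}$ are each a single class.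

*Proof.*

**Step 1: the formula.** Fix distinct points $p_1,\dots,p_n\in\operatorname{int}S\setminus a$, take the paths $h^i$ of Lemma 8 with $D'=2D$, and put
$$f_t=h^1_{t_1}\,h^2_{t_2}\cdots h^n_{t_n}.\tag{3}$$
This is continuous because $G$ is a topological group.

**Step 2: each face is one class seen from its own point.** Fix $i$ and write $f_t=A\,h^i_{t_i}\,B$ with $A=\prod_{j<i}h^j_{t_j}$ and $B=\prod_{j>i}h^j_{t_j}$, in increasing order. By Lemma 8(a), for $j\ne i$ the path $s\mapsto h^j_s$ runs in $G_{\{p_i\}}$ and starts at $\mathrm{id}$. So $h^j_{t_j}\in G^0_{\{p_i\}}$, and hence $A,B\in G^0_{\{p_i\}}$.

If $t_i=0$, then $f_t=AB\in G^0_{\{p_i\}}$, so $f_t(a)$ avoids $p_i$ and $[f_t(a)]=[a]$ in $\mathcal C(\Sigma_{p_i})$. If $t_i=1$, then $f_t=A\varphi_iB$ with $\varphi_i\in G_{\{p_i\}}$. Since $G^0_{\{p_i\}}$ is normal in $G_{\{p_i\}}$, $f_t=\varphi_ik$ with $k=(\varphi_i^{-1}A\varphi_i)B\in G^0_{\{p_i\}}$. Here $k(a)$ is isotopic to $a$ in $\Sigma_{p_i}$, so $f_t(a)$ avoids $p_i$ and $[f_t(a)]=[\varphi_i(a)]$.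

**Step 3: separation.** For $t_i=0$ and $t'_i=1$ both curves avoid $p_i$. By Lemma 7 and Lemma 8(b),
$$d^\dagger(f_t(a),f_{t'}(a))\ge\tfrac12\,d_{\mathcal C(\Sigma_{p_i})}([a],[\varphi_i(a)])>D.\qquad\square$$

*Remark (filling the cube without a formula).* One can also extend over the cube from its vertices, using homotopy theory. For $S$ as in Theorem A, $G$ is contractible, as $\chi(S)<0$ (Earle–Eells, J. Differential Geom. 1969; Earle–Schatz, J. Differential Geom. 1970; Gramain, Ann. Sci. ENS 1973), and $\mathrm{Conf}_m(\operatorname{int}S)$ is aspherical (Fadell–Neuwirth). The exact sequence $\pi_{k+1}(\mathrm{Conf}_m(\operatorname{int}S))\to\pi_k(G_P)\to\pi_k(G)$ of Lemma 4 then shows that $\pi_k(G_P,\mathrm{id})=0$ for $k\ge1$; so all path components of $G_P$, being translates of $G^0_P$, are weakly contractible.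

For $I\subset\{1,\dots,n\}$ put $P_I=\{p_i:i\in I\}$, and for $\epsilon\in\{0,1\}^I$ let $C_{I,\epsilon}=\big(\prod_{i\in I}\varphi_i^{\epsilon_i}\big)G^0_{P_I}$, a path component of $G_{P_I}$. If $I\subset I'$ and $\epsilon'|_I=\epsilon$, then $C_{I',\epsilon'}\subset C_{I,\epsilon}$. Indeed $G^0_{P_{I'}}\subset G^0_{P_I}$, and for $j\in I'\setminus I$ we have $\varphi_j\in G^0_{P_I}$ by Lemma 8(a), so the extra factors vanish in $G_{P_I}/G^0_{P_I}$.

Start with $f=\prod_i\varphi_i^{\epsilon_i}$ at the vertex $\epsilon$ and extend over faces of increasing dimension. The boundary of the $k$-face $\{t_i=\epsilon_i,\ i\in I\}$, $k\geq 1$, is already mapped into the weakly contractible, path-connected set $C_{I,\epsilon}$, so $f$ extends over the face with values in $C_{I,\epsilon}$. On $\{t_i=\epsilon\}$ the values lie in $\varphi_i^{\epsilon}G^0_{\{p_i\}}$, and Step 3 applies. Formula (3) makes this machinery unnecessary for our purpose.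

## 7. Labels on the cube of curves: proof of Theorem A

For $n=0$ there is nothing to show, so let $n\ge1$. Let $\mathcal U$ be a cover of the vertex set by sets of diameter $\le D$; we may assume $D>0$. Take a vertex $a$, a parallel copy $b$ of $a$ disjoint from $a$, the map $f$ of Proposition 9, and $\eta$ from Lemma 2.

Choose a triangulation $T$ of $[0,1]^n$ of mesh $\le\eta$ with the faces of the cube as subcomplexes. For each vertex $v$ of $T$ choose $\lambda(v)\in\mathcal U$ containing $f_v(a)$. If one label occurred on both $\{t_i=0\}$ and $\{t_i=1\}$, a member of $\mathcal U$ would contain two points at distance $>D$, which is impossible. By Lemma 6 some simplex has vertices $v_0,\dots,v_n$ with distinct labels. All of them are within $\eta$ of $v_0$, so by (1) the ball of radius $1$ about the vertex $f_{v_0}(b)$ contains $f_{v_0}(a),\dots,f_{v_n}(a)$. It meets the $n+1$ distinct members $\lambda(v_0),\dots,\lambda(v_n)$. Together with the deduction in Section 3 this proves Theorem A. $\blacksquare$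

## 8. Scale, orbits and weaker finiteness: Theorem B, Parts 1–3

**Part 1.** The values of $d^\dagger$ are in $\{0,1,2,\dots\}\cup\{\infty\}$, so for $R<1$ every $R$-ball is a single point. It meets exactly one member of the cover by singletons. Theorem A treats $R=1$.

**Part 2.** The labels in Section 7 used only the curves $f_v(a)\in G\cdot a$. Let $\mathcal U$ be a cover of $G\cdot a$ by sets of diameter $\le D$, $D>0$, and run the same argument for the given $a$. The curves $f_{v_1}(a),\dots,f_{v_n}(a)$ are at distance at most $2$ from $f_{v_0}(a)$, through the common neighbor $f_{v_0}(b)$. So the ball of radius $2$ about $f_{v_0}(a)$ in $G\cdot a$ with the restricted metric meets at least $n+1$ members. As $n$ is arbitrary, the definition of asymptotic dimension fails at $R=2$ for every $n$.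

The set of curves isotopic to $a$ contains $G\cdot a$. Asymptotic dimension is monotone under inclusion (intersect the members of a cover with the subset), so this set also has infinite asymptotic dimension.

**Part 3, finitely many families.** Suppose the vertex set is the union of families $\mathcal U_1,\dots,\mathcal U_n$ of uniformly bounded sets, distinct members of the same family being at distance $\ge3$. Run Section 7 with labels that are pairs $(U,j)$, $U\in\mathcal U_j$. Each label still stands for a set of diameter at most a common $D$, so some ball of radius $1$ meets $n+1$ sets with distinct labels. But a ball of radius $1$ has diameter at most $2$, so it meets at most one member of each $\mathcal U_j$, hence at most $n$ in all. This is a contradiction.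

**Part 3, the two named properties.** Call a family of sets *$R$-disjoint* if distinct members are at distance at least $R$.

**Definition (asymptotic property C).** For every sequence $R_1\le R_2\le\cdots$ there are $n$ and uniformly bounded families $\mathcal U_1,\dots,\mathcal U_n$ that together cover the space, with $\mathcal U_j$ being $R_j$-disjoint.

**Definition (straight finite decomposition complexity).** For every such sequence there are $m$ and families $\mathcal V_0=\{X\},\mathcal V_1,\dots,\mathcal V_m$ with $\mathcal V_m$ uniformly bounded, where each $V\in\mathcal V_{i-1}$ is $V=A\cup B$ with $A$ and $B$ each an $R_i$-disjoint union of members of $\mathcal V_i$.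

*Example.* For $X=\mathbb Z$ take intervals $[kL,(k+1)L)$, $L$ an integer. Two distinct intervals with $k$ even, or two with $k$ odd, are at distance at least $L+1$. With $L>R_2$, the even and the odd ones are families $\mathcal U_1,\mathcal U_2$ as in property C. With $L>R_1$, their unions are $A$ and $B$ for a one-step decomposition, $m=1$.

Both properties pass to subspaces, by intersecting all sets with the subspace. So it suffices to refute them for the vertex set $X$ of $\mathcal C^\dagger(S)$. Take any sequence with $R_1\ge3$.

Property C would write $X$ as a union of finitely many uniformly bounded families, each $R_j$-disjoint with $R_j\ge3$. We have just excluded this.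

Suppose $X$ had families $\mathcal V_0,\dots,\mathcal V_m$ as in the second definition. Fix for each $V$ one decomposition $V=A\cup B$ with its members. For a word $w\in\{A,B\}^m$ consider chains $X=V_0\supset V_1\supset\dots\supset V_m$ in which $V_i$ is one of the members forming the part $w_i$ of $V_{i-1}$, and let $\mathcal F_w$ be the collection of non-empty end sets $V_m$. Every point of $X$ lies in such an end set for some $w$, so the $2^m$ families $\mathcal F_w$ cover $X$, and they are uniformly bounded. If two chains with the same word have different ends, let $i$ be the first step at which they differ. There they lie in distinct members of an $R_i$-disjoint union, so their ends are at distance $\ge R_i\ge R_1\ge3$. Thus $X$ would be a union of $2^m$ uniformly bounded families, each with distinct members at distance $\ge3$, which is impossible. $\blacksquare$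

## 9. The four-bordered sphere and the closed torus: Theorem B, Part 4

A sphere with at most three boundary components has no essential curves, so there are no vertices.

### 9.1 The four-bordered sphere, edges for at most two intersection points

Here $\chi(S)=-2<0$, and $\Sigma_p$ is a five-punctured sphere, which is non-sporadic since $-3+5=2$. Disjoint curves still span an edge, so Lemma 2 holds. Lemmas 4, 5, 6 and 8 use only $\chi(S)<0$ and the non-sporadicity of $\Sigma_p$. The first two assertions of Lemma 3 hold with the same proof. The only step to supply is the last one in Lemma 7:

*If $x,y$ are essential non-peripheral curves in $\Sigma_p$ meeting in at most two points, then $d_{\mathcal C(\Sigma_p)}([x],[y])\le2$.*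

By tameness each intersection point is a touching or a crossing. The number of crossings is even, because $S$ is planar and so $x$ separates.

*No crossings.* Touchings can be pushed off in small discs avoiding $p$, and the distance is at most $1$.

*Two crossings.* Then there are no touchings. View $\Sigma_p$ as a sphere minus five points. The curve $x$ cuts the sphere into two discs, and $y$ meets each of them in one arc. So $x\cup y$ cuts the sphere into four bigons, which together contain the five punctures. If some bigon contains no puncture, isotope $y$ across it; this removes both crossings, and the distance is at most $1$. Otherwise each bigon contains at least one puncture, so exactly one contains two and the others one each. In the bigon with two punctures take a curve parallel to its boundary. It has two punctures on one side and three on the other, so it is essential and non-peripheral, and it is disjoint from $x$ and $y$. The distance is at most $2$.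

So (2) holds, and Proposition 9 and Section 7 go through verbatim.

### 9.2 The closed torus, edges for at most one intersection point

Now $\chi(S)=0$, and we create negative Euler characteristic by fixing one point for the whole discussion. Fix $p_0\in S$ and let $G$ be the path component of the identity in $\{f\in\mathrm{Diff}(S):f(p_0)=p_0\}$. It is a path-connected topological group. Replace $\operatorname{int}S$ by the once-punctured torus $S\setminus\{p_0\}$ in Lemmas 4, 5, 8 and Proposition 9: choose all points $p,p_i$ in $S\setminus\{p_0\}$, choose a vertex $a$ not containing $p_0$, and put $\Sigma_p=S\setminus\{p_0,p\}$. This is a twice-punctured torus, non-sporadic since $3-3+2=2$. We check each ingredient.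

**Lemma 2** only needs continuity and disjointness. The parallel copy $b$ need not avoid $p_0$.

**Lemma 4.** Take the coordinate discs in $S\setminus\{p_0\}$, so that the vector fields vanish near $p_0$ and the flows lie in $G$. The space $\mathrm{Conf}_m(S\setminus\{p_0\})$ is connected. The rest of the proof, and the end-point principle, are unchanged.

**Lemma 5.** Loops in $S\setminus\{p_0\}$ based at $p$ lift through $ev_{\{p\}}$, so the image $N$ of $G_{\{p\}}$ in $\mathrm{Mod}(\Sigma_p)$ contains the pushes. The point-pushing map $\pi_1(S\setminus\{p_0\},p)\to\mathrm{Mod}(\Sigma_p)$ is injective because $\chi(S\setminus\{p_0\})=-1<0$. Thus $N$ is infinite. A power of a pseudo-Anosov class fixes both punctures and is represented by a diffeomorphism $\Psi$ of $S$ fixing $p_0$ and $p$. Conjugation by $\Psi$ is a homeomorphic automorphism of $\{f\in\mathrm{Diff}(S):f(p_0)=p_0\}$, so it preserves the identity component $G$, and as $\Psi(p)=p$ it preserves $G_{\{p\}}$. The contradiction with weak proper discontinuity is the same.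

**Lower bound (2)**, for vertices $a,b$ avoiding both $p_0$ and $p$. Given a path $c_0,\dots,c_k$ from $a$ to $b$, choose two disjoint closed discs around $p_0$ and $p$, both disjoint from $c_0\cup c_k$. In their interiors choose points on no $c_j$, and use a homeomorphism supported in the two discs that carries these points to $p_0$ and $p$. The image of the path avoids both points. A curve essential in $S$ and avoiding $p_0,p$ is essential and non-peripheral in $\Sigma_p$; otherwise it would be null-homotopic in $S$.

Let $x,y$ be adjacent vertices avoiding $p_0$ and $p$. If they are disjoint, or meet in one touching point, their classes are at distance at most $1$ as before. If they cross once, a regular neighborhood $R$ of $x\cup y$ in $\Sigma_p$ is a one-holed torus. Its complement $S\setminus\operatorname{int}R$ is connected, has one boundary component and Euler characteristic $0-(-1)=1$, so it is a disc, and it contains $p_0$ and $p$. In $\Sigma_p$ the curve $\partial R$ separates a one-holed torus from a disc with two punctures. So it is essential and non-peripheral, and it is disjoint from $x$ and $y$. The distance is at most $2$, which proves (2).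

**Lemma 8 and Proposition 9.** In Lemma 8 the loop $\gamma(s)=h_s(p_i)$ lies in $S\setminus\{p_0\}$, because $h_s$ fixes $p_0$. It is homotoped there to avoid the other $p_j$, and the rest is unchanged. In Proposition 9 all $f_t$ fix $p_0$, so all $f_t(a)$ avoid $p_0$. The curves on the faces $\{t_i=0\}$ and $\{t_i=1\}$ also avoid $p_i$, and (2) applies with $p=p_i$.

Section 7 and the deduction in Section 3 now apply word for word, so Theorem A holds for the four-bordered sphere and the closed torus. Every compact connected oriented $S$ with $\mathcal C^\dagger(S)\neq\varnothing$ is non-sporadic, a once-bordered torus, a four-bordered sphere or a closed torus, so with these conventions $\operatorname{asdim}\mathcal C^\dagger(S)=\infty$ in every such case. $\blacksquare$
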